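\title{Separating two vertices by a friendly partition\\ in digraphs of out-degree three}

\begin{abstract}
A partition of the vertex set of a digraph is friendly if every vertex has an out-neighbor in its own part. We prove that in a digraph of minimum out-degree at least $3$ any two vertices lie in different parts of some friendly partition into two parts. It follows that the minimum number $t(d,n)$ of non-trivial friendly partitions of an $n$-vertex digraph with all out-degrees equal to $d$ tends to infinity with $n$ exactly when $d\ge 3$; in fact $t(d,n)\ge n-21$ for $d\ge 3$. This answers two questions of Mina\v{r}\'ik, Moran and Skotnica. The proof contracts arcs in a minimal counterexample and compares, over all pairs of vertices, common in-neighbors with arcs.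
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs in this paper are finite and have no loops and no two arcs with the same tail and the same head. We write $u\to w$, and say that $u$ \emph{dominates} $w$, if there is an arc from $u$ to $w$. Antiparallel arcs are allowed: if $u\to w$ and $w\to u$, then $\{u,w\}$ is a \emph{digon}, and it counts as a cycle of length $2$. Paths and cycles are always directed, and a path may consist of a single vertex. The out- and in-neighborhoods of a vertex $x$ are $N^+(x)$ and $N^-(x)$, and their sizes are $d^+(x)$ and $d^-(x)$.

A partition of the vertex set of a digraph is \emph{friendly} if every vertex has an out-neighbor in its own part. When all out-degrees are positive, the partition with a single part is friendly; we call it \emph{trivial} and count only the others. For integers $d\ge1$ and $n\ge d+1$, let $t(d,n)$ be the minimum number of non-trivial friendly partitions of a digraph with $n$ vertices in which every vertex has out-degree exactly $d$. Mina\v{r}\'ik, Moran and Skotnica~\cite{MMS} posed the following as open questions.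
\begin{enumerate}
\item[(a)] Is $\lim_{n\to\infty}t(3,n)=\infty$?
\item[(b)] Is $\lim_{n\to\infty}t(d,n)=\infty$ for some fixed $d$?
\end{enumerate}

Friendly partitions are governed by cycles. Walking along arcs inside one part never gets stuck, so every part of a friendly partition contains a cycle. Conversely, two disjoint cycles always extend to a friendly partition, by the following known lemma; we include its short proof.

\begin{lemma}\label{lem:extend}
Let $G=(V,E)$ be a digraph with minimum out-degree at least $1$. Let $U,W\subseteq V$ be disjoint nonempty sets such that each vertex of $U$ has an out-neighbor in $U$ and each vertex of $W$ has an out-neighbor in $W$. Then $G$ has a friendly partition into two parts, one containing $U$ and the other containing $W$.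
\end{lemma}

\begin{proof}
Let $A$ be the set of vertices from which some path in $G-W$ leads to $U$, and let $B=V\setminus A$. Then $U\subseteq A$ and $W\subseteq B$. A vertex of $A\setminus U$ dominates the second vertex of its path, which lies in $A$. A vertex of $B\setminus W$ with an out-neighbor in $A$ would itself belong to $A$, so all its out-neighbors lie in $B$, and it has at least one.
\end{proof}

Thus a digraph with positive out-degrees has a non-trivial friendly partition if and only if it has two disjoint cycles. For small out-degree these need not exist.

\begin{example}\label{ex:small}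
A cycle of length $n\ge2$ has no two disjoint cycles, so $t(1,n)=0$. For $d=2$ and $n\ge3$, take the complete digraph on $\{1,2,3\}$ (all six arcs) and let every $j\in\{4,\dots,n\}$ dominate $1$ and $2$. The vertices $j\ge4$ have in-degree $0$, so every cycle lies in $\{1,2,3\}$, and no two cycles are disjoint. Hence $t(2,n)=0$.
\end{example}

For $d=3$ the picture changes. A theorem of Thomassen states that every digraph with minimum out-degree $3$ contains two disjoint cycles, so $t(3,n)\ge1$ for all $n\ge4$. The construction of Example~\ref{ex:small} now fails badly. Take the complete digraph on $\{1,2,3,4\}$ and let every $j\in\{5,\dots,n\}$ dominate $1,2,3$. A non-trivial friendly partition has two parts and cuts $\{1,2,3,4\}$ into two pairs, in one of three ways; both pairs meet $\{1,2,3\}$, so each further vertex may join either part. This gives $3\cdot2^{n-4}$ partitions (and $t(3,4)=3$, the complete digraph being the only candidate for $n=4$). The example suggests that the answer to (a) is yes, but Thomassen's theorem produces a single partition and gives no control over where a given vertex goes.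

What control is needed? If a digraph on $n$ vertices has fewer than $\log_2 n$ friendly partitions into two parts, then by the pigeonhole principle some two vertices lie on the same side in all of them. So it suffices to show that no two vertices can be tied together in this way, and this is our main theorem.

\begin{theorem}\label{thm:separate}
Let $G$ be a digraph with minimum out-degree at least $3$, and let $a\ne b$ be vertices of $G$. Then $G$ has a friendly partition into two parts with $a$ and $b$ in different parts.
\end{theorem}

Since each part contains a cycle, Theorem~\ref{thm:separate} contains Thomassen's theorem, which is not used in the proof. The degree condition is sharp: the theorem fails if a single vertex is allowed out-degree $2$.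

\begin{example}\label{ex:sharp}
Let $V=\{a,b,w,y_1,y_2\}$ with
\[
a\to b,w;\qquad b\to a,y_1,y_2;\qquad w\to b,y_1,y_2;\qquad y_1\to a,w,y_2;\qquad y_2\to a,w,y_1 .
\]
All out-degrees are $3$ except $d^+(a)=2$. Suppose that a friendly partition has $a$ in a part $A$ with $b\notin A$. Then $w\in A$, and hence $y_i\in A$ for some $i$. The part of $b$ contains neither $a$ nor $y_i$, so it contains $y_{3-i}$; but the out-neighbors $a,w,y_i$ of $y_{3-i}$ all lie in $A$. So no friendly partition separates $a$ from $b$.
\end{example}

Theorem~\ref{thm:separate} answers both questions in the affirmative.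

\begin{theorem}\label{thm:count}
\begin{enumerate}
\item[(i)] For all $d\ge3$ and $n\ge d+1$ we have $t(d,n)\ge\lceil\log_2 n\rceil$; hence $\lim_{n\to\infty}t(d,n)=\infty$ for every $d\ge3$.
\item[(ii)] For all $d\ge3$ and $n\ge d+1$ we have $t(d,n)\ge n-21$.
\item[(iii)] $t(1,n)=0$ for $n\ge2$, and $t(2,n)=0$ for $n\ge3$.
\end{enumerate}
So $\lim_{n\to\infty}t(d,n)=\infty$ if and only if $d\ge3$.
\end{theorem}

Section~\ref{sec:tools} sets up the two tools of the proof, a contraction of arcs and a counting identity, and Section~\ref{sec:warmup} shows them at work on the existence of two disjoint cycles. Contracting a digon creates a vertex of out-degree $0$, so Theorem~\ref{thm:separate} needs a companion statement for digraphs with such vertices; it is proved in Section~\ref{sec:sink}. Section~\ref{sec:nosink} proves Theorem~\ref{thm:separate}, and Section~\ref{sec:count} proves Theorem~\ref{thm:count}. The only external results used are the theorems of Menger and Tur\'an.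

\section{Friendly sets, contraction and surplus}\label{sec:tools}

\subsection{Rooted digraphs}

Let $D$ be a digraph with vertex set $V$. A \emph{sink} is a vertex of out-degree $0$; to \emph{make $z$ a sink} is to delete all arcs leaving $z$. A set $U\subseteq V$ is \emph{friendly} if every vertex of $U$ that is not a sink of $D$ has an out-neighbor in $U$. A sink should be thought of as a vertex whose demand has already been met. A \emph{rooted digraph} $(D;a,b)$ is a digraph with two distinct distinguished vertices, the \emph{roots}. It \emph{splits} if there are disjoint friendly sets $U\ni a$ and $W\ni b$; we then say that $U$ and $W$ split it. A vertex is \emph{reachable} if some path leads to it from a root. A set $R\subseteq V$ is \emph{closed} if $N^+(x)\subseteq R$ for all $x\in R$; the set of reachable vertices is closed. By Lemma~\ref{lem:extend}, Theorem~\ref{thm:separate} follows from the next statement, because its digraphs have no sinks.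

\begin{theorem}\label{thm:nosink}
If every vertex of $D$ has out-degree at least $3$, then $(D;a,b)$ splits for all $a\ne b$.
\end{theorem}

We shall use the following facts constantly.
\begin{enumerate}
\item[(F1)] The vertex set of a cycle is friendly, and so is the vertex set of a path that ends at a sink.
\item[(F2)] If $R$ is closed, then a subset of $R$ that is friendly in $D[R]$ is friendly in $D$.
\item[(F3)] If every non-sink has out-degree greater than $|S|$, then $V\setminus S$ is friendly.
\item[(F4)] A nonempty friendly set that contains no sink contains a cycle.
\item[(F5)] Let $D'$ be a digraph with the same vertices and the same sinks as $D$, such that every arc of $D'$ other than $a\to b$ and $b\to a$ is an arc of $D$. If $(D';a,b)$ splits, then $(D;a,b)$ splits.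
\end{enumerate}
For (F5), if $U\ni a$ and $W\ni b$ split $(D';a,b)$, then no arc between $a$ and $b$ lies inside $U$ or inside $W$, so the arcs that witness friendliness are arcs of $D$. In other words, arcs between the roots are useless for splitting and can be added for free.

Menger's theorem states that for vertex sets $S,T$ in a digraph, the maximum number of pairwise disjoint paths from $S$ to $T$ equals the minimum size of a vertex set that meets every path from $S$ to $T$. We use it with $S=\{a,b\}$. Say that a vertex $y$ \emph{blocks} $T$ if every path from a root to a vertex of $T$ contains $y$.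

\begin{lemma}\label{lem:menger}
Let $(D;a,b)$ be a rooted digraph and $T\subseteq V$. If no vertex blocks $T$, then there are two disjoint paths, one starting at $a$ and one starting at $b$, each of which ends in $T$ and has no other vertex in $T$.
\end{lemma}

\begin{proof}
No set of at most one vertex meets all paths from $\{a,b\}$ to $T$, so there are two disjoint such paths. They start at different roots. Cut each at its first vertex in $T$.
\end{proof}

\subsection{Contraction}

An arc $u\to w$ offers a way to remove a vertex: decide that $u$ goes wherever $w$ goes. Then $u$ is satisfied by $w$, and an arc into $u$ is as good as an arc into $w$. If also $w\to u$, then $w$ is satisfied by $u$ and has no further demand. Accordingly, for an arc $u\to w$ of $D$ let $D/uw$ be the digraph on $V\setminus\{u\}$ with out-neighborhoods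
\[
N'(w)=\begin{cases}N^+(w)&\text{if }w\not\to u,\\ \emptyset&\text{if }w\to u,\end{cases}
\qquad
N'(z)=\begin{cases}N^+(z)&\text{if }z\not\to u,\\ (N^+(z)\setminus\{u\})\cup\{w\}&\text{if }z\to u,\end{cases}
\]
for $z\ne u,w$. The arcs leaving $u$ are discarded and not handed to $w$, since they do nothing for the demand of $w$. Let $\varphi(u)=w$ and $\varphi(x)=x$ for $x\ne u$. If $\{u,w\}\ne\{a,b\}$, then $\varphi(a)\ne\varphi(b)$, and we always take these as the roots of $D/uw$.

\begin{lemma}\label{lem:contract}
Let $u\to w$ be an arc of $D$.
\begin{enumerate}
\item[(a)] For $z\ne u,w$ we have $N'(z)\supseteq N^+(z)\setminus\{u\}$. The out-degree of $z$ drops by exactly $1$ if $z$ dominates both $u$ and $w$, and then $z$ still dominates $w$; otherwise it is unchanged.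
\item[(b)] If a path in $D$ has no vertex in $\{u,w\}$ except possibly its last, then its image under $\varphi$ is a path in $D/uw$. If $w\not\to u$, then every path in $D-u$ is a path in $D/uw$.
\item[(c)] If $U'$ is friendly in $D/uw$, then $\varphi^{-1}(U')$ is friendly in $D$. Hence, if $\{u,w\}\ne\{a,b\}$ and $(D/uw;\varphi(a),\varphi(b))$ splits, then $(D;a,b)$ splits.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is read off the definition. For (b), an arc $z\to y$ of $D$ with $z\ne u,w$ gives the arc $z\to\varphi(y)$ of $D/uw$, and if $w\not\to u$ the arcs leaving $w$ are kept as well.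

For (c), let $U=\varphi^{-1}(U')$; it contains both $u$ and $w$ or neither. Let $x\in U$ be a non-sink of $D$. If $x=u$, then $u\to w\in U$. If $x=w$ and $w\to u$, then $u\in U$ serves. If $x=w$ and $w\not\to u$, then $N'(w)=N^+(w)$ is nonempty and so meets $U'$. If $x\ne u,w$, then $N'(x)\ne\emptyset$, so there is $y\in N'(x)\cap U'$; either $x\to y$ in $D$, or $y=w$ and $x\to u\in U$. Finally, preimages of disjoint sets are disjoint.
\end{proof}

\subsection{Surplus}

By Lemma~\ref{lem:contract}(a), the only obstacle to contracting an arc without losing out-degree is a common in-neighbor of its ends. In a minimal counterexample, arcs therefore force common in-neighbors, and it is natural to count both. For distinct vertices $p,q$ let $c(p,q)=|N^-(p)\cap N^-(q)|$ be the number of vertices dominating both, let $\sigma(p,q)\in\{0,1,2\}$ be the number of arcs between them, and define the \emph{surplus} of the pair as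
\[
s(p,q)=c(p,q)-\sigma(p,q).
\]
A vertex $z$ is counted by $c$ for $\binom{d^+(z)}2$ pairs, and it is the tail of $d^+(z)$ arcs. Summing over unordered pairs,
\begin{equation}\label{eq:total}
\sum_{\{p,q\}}s(p,q)=\sum_{z\in V}\left(\binom{d^+(z)}{2}-d^+(z)\right).
\end{equation}
A vertex of out-degree $0$ or $3$ contributes $0$ to the right side, and a vertex of out-degree $2$ contributes $-1$. We also record what happens when every arc has a common in-neighbor of its ends.

\begin{lemma}\label{lem:incycle}
Let $D$ have no sinks, and suppose $c(u,w)\ge1$ for every arc $u\to w$. Then $N^-(w)$ contains a cycle for every vertex $w$.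
\end{lemma}

\begin{proof}
Take an arc $w\to w_1$; since $c(w,w_1)\ge1$, the set $N^-(w)$ is nonempty. For $u\in N^-(w)$, a vertex dominating both $u$ and $w$ is an in-neighbor of $u$ inside $N^-(w)$. Walking backward along arcs inside $N^-(w)$ therefore never gets stuck, and closes a cycle.
\end{proof}

\section{The method without roots: two disjoint cycles}\label{sec:warmup}

The whole method is visible in the problem without roots. The following proof of Thomassen's theorem is not needed later; it is the model for Sections~\ref{sec:sink} and~\ref{sec:nosink}.

\begin{proposition}\label{prop:warmup}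
Every digraph with minimum out-degree at least $3$ contains two disjoint cycles.
\end{proposition}

\begin{proof}
Let $D$ be a counterexample with as few vertices as possible. Deleting arcs creates no cycles, so we may assume that all out-degrees are exactly $3$.

\emph{Reductions.} There is no digon $\{u,w\}$, for $V\setminus\{u,w\}$ would contain a second cycle by (F3) and (F4). Every arc $u\to w$ has $c(u,w)\ge1$. Otherwise $D/uw$ has all out-degrees $3$ and fewer vertices, so it has two disjoint cycles; their preimages are disjoint friendly sets in $D$ by Lemma~\ref{lem:contract}(c), and each contains a cycle by (F4).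

\emph{Counting.} Every pair has $\sigma\le1$ and $c\ge\sigma$, so $s\ge0$. The total surplus is $0$ by \eqref{eq:total}. Hence $c(p,q)=\sigma(p,q)\le1$ for all pairs.

\emph{Structure.} Fix a vertex $z$ and let $N^+(z)=\{p,q,r\}$. Each pair among $p,q,r$ has $c\ge1$, hence is joined by exactly one arc. If one of them, say $p$, dominated the other two, then $z$ and $p$ would give $c(q,r)\ge2$. So each of $p,q,r$ is the tail of exactly one of the three arcs, and $N^+(z)$ is a cycle. By Lemma~\ref{lem:incycle}, $N^-(z)$ contains a cycle, and $N^+(z)\cap N^-(z)=\emptyset$ because there is no digon.
\end{proof}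

Out-degree $3$ enters twice, from opposite sides: the removal of a digon leaves a friendly set because $3>2$, and the total surplus is not positive because $\binom32\le3$.

Roots spoil the argument in two places. First, an arc between $a$ and $b$ cannot be contracted, so the pair $\{a,b\}$ may have negative surplus. We shall arrange $s(a,b)=-2$; the other pairs then share a total surplus of $2$ instead of $0$, and this slack has to be located. Second, a digon finishes the proof only if it contains exactly one root. Other digons must be kept in the count, which requires $c\ge2$ for them, and they lead to new configurations with no surplus at all.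

\begin{example}\label{ex:doubled}
Let $k\ge3$ and let $L_0,\dots,L_{k-1}$ be disjoint digons such that both vertices of $L_j$ dominate both vertices of $L_{j+1}$, indices modulo $k$. All out-degrees are $3$. The in-neighbors of a vertex of $L_j$ are its partner in $L_j$ and the two vertices of $L_{j-1}$. So $c=\sigma=2$ for the pairs $L_j$, $c=\sigma=1$ for pairs from consecutive digons, and $c=\sigma=0$ for all other pairs. The two vertices of $L_0$ are separated by two parallel cycles, each using one vertex of every $L_j$.
\end{example}

This layered structure is what the hardest case of Section~\ref{sec:nosink} reconstructs. Before that, we must be able to prove $c(u,w)\ge2$ for a digon $\{u,w\}$. If $c(u,w)\le1$ and all out-degrees are $3$, then in $D/uw$ the vertex $w$ is a sink, and at most one vertex has out-degree $2$, with one of its two arcs going to $w$. This dictates the class of digraphs studied next.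

\section{Rooted digraphs with a sink}\label{sec:sink}

A rooted digraph $(D;a,b)$ is \emph{admissible} if
\begin{enumerate}
\item[(S1)] some sink is reachable, and
\item[(S2)] every non-sink has out-degree at least $3$, except that at most one non-sink $v^*$ may have out-degree $2$, and in that case $v^*$ dominates a sink.
\end{enumerate}
We call $v^*$ the \emph{exceptional vertex}.

\begin{theorem}\label{thm:sink}
Every admissible rooted digraph splits.
\end{theorem}

\begin{example}\label{ex:admissible}
Neither restriction on the exception in (S2) can be dropped. With two exceptional vertices, take $a\to b,t$ and $b\to a,t$ with $t$ a sink: both roots need $t$. With an exceptional vertex that dominates no sink, take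
\[
a\to b,w;\qquad b\to a,w,y;\qquad w\to b,y,t;\qquad y\to a,w,t,
\]
with $t$ a sink. If $U\ni a$ and $W\ni b$ split it, then $w\in U$, hence $y\in W$, hence $t\in U$, and $y$ has no out-neighbor in $W$.
\end{example}

Suppose Theorem~\ref{thm:sink} is false. Call an admissible rooted digraph \emph{critical} if it does not split and has the smallest number of vertices among those that do not split. Thus every admissible rooted digraph with fewer vertices splits. Throughout this section $(D;a,b)$ is critical.

\subsection{Connectivity to the sink}

Every reduction must preserve (S1). The key is Lemma~\ref{lem:bottleneck}: no single non-sink cuts the roots from the sinks, so local changes at one vertex are harmless.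

\begin{lemma}\label{lem:rootsink}
Neither root is a sink.
\end{lemma}

\begin{proof}
If $a$ is a sink, then $\{a\}$ and $V\setminus\{a\}$ split $(D;a,b)$ by (F3), since non-sinks have out-degree at least $2$. The same argument applies to $b$.
\end{proof}

\begin{lemma}\label{lem:bottleneck}
For every non-sink $w$ there is a path in $D-w$ from a root other than $w$ to a sink of $D$.
\end{lemma}

\begin{proof}
Let $A$ be the set of vertices to which a path in $D-w$ leads from $\{a,b\}\setminus\{w\}$, and suppose that $A$ contains no sink of $D$. The idea is that $w$ can play the role of the sink. Let $D'$ be $D[A\cup\{w\}]$ with $w$ made a sink. Both roots lie in $A\cup\{w\}$, and the vertices of $A$ have all their out-neighbors in $A\cup\{w\}$, so they keep their out-neighborhoods in $D'$.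

By (S1) some path $P$ leads from a root to a sink $s$ of $D$. As $s\notin A$, the path $P$ passes through $w$; its initial segment shows that $w$ is reachable in $D'$, and its final segment $Q$ is a path from $w$ to $s$. The exceptional vertex, if any, is not in $A$, because the sink it dominates differs from $w$ and would lie in $A$. So all vertices of $A$ have out-degree at least $3$, and $(D';a,b)$ is admissible. It has fewer vertices than $D$ because $s\notin A\cup\{w\}$. Let $U',W'$ split it.

If $w\notin U'\cup W'$, then $U'$ and $W'$ are friendly in $D$. Otherwise $w$ lies in one of them, say in $U'$ (the roles of the two sets are symmetric). No vertex of $Q-w$ lies in $A$, since the rest of $Q$ from such a vertex avoids $w$ and would put $s$ in $A$. Hence $U'\cup V(Q)$ is disjoint from $W'\subseteq A$, and it is friendly in $D$ because $w$ now has its successor on $Q$. In both cases $(D;a,b)$ splits, a contradiction.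
\end{proof}

\begin{lemma}\label{lem:onesink}
Every vertex is reachable, and $D$ has exactly one sink.
\end{lemma}

\begin{proof}
The set $R$ of reachable vertices is closed, so $(D[R];a,b)$ is admissible, and it does not split by (F2). Minimality gives $R=V$. Suppose the set $T$ of sinks has at least two elements. No non-sink blocks $T$, by Lemma~\ref{lem:bottleneck}. No sink $y$ blocks $T$, since a path from a root to another sink cannot pass through $y$. Lemma~\ref{lem:menger} gives disjoint paths from $a$ and from $b$ to sinks, and their vertex sets split $(D;a,b)$ by (F1).
\end{proof}

From now on $t$ denotes the unique sink; the exceptional vertex, if any, dominates $t$.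

\begin{lemma}\label{lem:normal}
There is a critical rooted digraph in which every non-sink other than the exceptional vertex has out-degree exactly $3$, and $a\to b$ and $b\to a$.
\end{lemma}

\begin{proof}
We change only the arcs leaving one non-sink $w$ at a time and never create a sink. The path of Lemma~\ref{lem:bottleneck} avoids $w$, so (S1) is preserved. The moves are as follows. While some vertex $w$ has out-degree at least $4$, delete an arc leaving it. Then, if $a\not\to b$, replace one arc leaving $a$ by $a\to b$ when $d^+(a)=3$, and add the arc $a\to b$ when $d^+(a)=2$; by Lemma~\ref{lem:rootsink} there is no other case. Finally do the same with $a$ and $b$ exchanged. Each move preserves (S2), and by (F5) the result does not split, so it is again critical.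
\end{proof}

We now assume that $(D;a,b)$ is as in Lemma~\ref{lem:normal}. Lemmas~\ref{lem:rootsink}--\ref{lem:onesink} hold for it, as they hold for every critical rooted digraph.

\subsection{The surplus of each pair}

\begin{lemma}\label{lem:Aroots}
No vertex dominates both roots; hence $s(a,b)=-2$.
\end{lemma}

\begin{proof}
Suppose $z\to a$ and $z\to b$. Such a vertex is satisfied on either side, so let $D_1$ be $D$ with $z$ made a sink. We check that no vertex $y$ blocks $\{t,z\}$ in $D_1$. If $y=t$, take a path in $D$ from a root to $z$; it avoids the sink $t$ and is a path in $D_1$. If $y=z$, take the path of Lemma~\ref{lem:bottleneck} in $D-z$. For any other $y$, take the path of Lemma~\ref{lem:bottleneck} in $D-y$ and cut it at $z$ if it meets $z$. By Lemma~\ref{lem:menger} there are disjoint paths from the two roots, one ending at $t$ and the other at $z$. The second closes to a cycle of $D$, because $z$ dominates the root at which it starts. By (F1), $(D;a,b)$ splits.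
\end{proof}

\begin{lemma}\label{lem:Aarc}
Let $u\to w$ be an arc with $w\not\to u$. Then $c(u,w)\ge1$. Moreover $c(u,w)\ge2$ if $w=t$ and either there is no exceptional vertex or $u=v^*$.
\end{lemma}

\begin{proof}
Since $\{a,b\}$ is a digon, $\{u,w\}\ne\{a,b\}$. By Lemma~\ref{lem:contract}(c) the contraction $D/uw$ does not split, so by minimality it is not admissible. In $D/uw$ the vertex $t$ is still a sink, and it is reachable, because the path of Lemma~\ref{lem:bottleneck} in $D-u$ survives by Lemma~\ref{lem:contract}(b). So (S2) fails in $D/uw$. If $c(u,w)=0$, then all remaining vertices keep their out-degrees, and $v^*$, if it remains, still dominates $t$; so (S2) would hold. This proves the first claim. Now let $w=t$ and suppose that there is no exceptional vertex or that it is the deleted vertex $u$. Then the non-sinks of $D/ut$ have out-degree $3$, except for the $c(u,t)$ vertices dominating $u$ and $t$, which have out-degree $2$ and dominate $t$. As (S2) fails, $c(u,t)\ge2$.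
\end{proof}

For a digon $\{u,w\}$ with $c(u,w)=1$, the contraction may have two vertices of out-degree $2$, the common in-neighbor and $v^*$, and minimality does not apply directly. But the contraction has two sinks, and if the roots cannot be linked to both, then the old sink, and with it $v^*$, is out of reach.

\begin{lemma}\label{lem:Adigon}
If $\{u,w\}\ne\{a,b\}$ is a digon, then $c(u,w)\ge2$.
\end{lemma}

\begin{proof}
Let $D_2=D/uw$. Its sinks are $t$ and $w$, and it does not split by Lemma~\ref{lem:contract}(c). By (F1) it has no two disjoint paths from its roots to $\{t,w\}$, so by Lemma~\ref{lem:menger} some vertex $y$ of $D_2$ blocks $\{t,w\}$ in $D_2$.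

Take a path in $D$ from a root to $w$ and cut it at its first vertex in $\{u,w\}$. By Lemma~\ref{lem:contract}(b) its image is a path in $D_2$ from a root to $w$, and it avoids $t$. So $w$ is reachable in $D_2$, and $y\ne t$. If $y\ne t,w$, then $y$ is a non-sink of $D$; take the path of Lemma~\ref{lem:bottleneck} in $D-y$ and cut it at its first vertex in $\{u,w\}$, if there is one. Its image is a path in $D_2$ from a root to $\{t,w\}$ avoiding $y$, which is impossible. So $y=w$.

A path in $D_2$ ending at $t$ cannot pass through the sink $w$, so $t$ is not reachable in $D_2$. Let $R\ni w$ be the set of vertices reachable in $D_2$. It is closed in $D_2$, so $D_2[R]$ does not split, by (F2). The exceptional vertex of $D$ is not in $R\setminus\{w\}$, since there it would still dominate $t\notin R$. Hence every vertex of $R\setminus\{w\}$ has out-degree $3$ in $D$, and in $D_2[R]$ it has out-degree $3$, or out-degree $2$ with an arc to the sink $w$ if it dominates both $u$ and $w$ in $D$. If $c(u,w)\le1$, then $D_2[R]$ is admissible with fewer vertices than $D$, and would split.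
\end{proof}

\subsection{Counting}

\begin{proof}[Proof of Theorem~\ref{thm:sink}]
By Lemmas~\ref{lem:Aarc} and~\ref{lem:Adigon}, $s\ge0$ for every pair other than $\{a,b\}$. Let $\Sigma$ be the total surplus of these pairs. By \eqref{eq:total} and Lemma~\ref{lem:Aroots}, $\Sigma=2$ if there is no exceptional vertex and $\Sigma=1$ if there is one. Let $X=N^-(t)$. It is nonempty since $t$ is reachable and is not a root. As $t$ is a sink, $\sigma(p,t)=1$ for $p\in X$ and $\sigma(p,t)=0$ otherwise.

\emph{No exceptional vertex.} Lemma~\ref{lem:Aarc} gives $c(u,t)\ge2$, so $s(u,t)\ge1$, for every $u\in X$. Two vertices dominating $u$ and $t$ lie in $X\setminus\{u\}$, so $|X|\ge3$ and $\Sigma\ge3$, a contradiction.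

\emph{An exceptional vertex $v^*$.} Now $v^*\in X$ and $s(v^*,t)\ge1$ by Lemma~\ref{lem:Aarc}, so this pair uses up $\Sigma$, and all pairs other than $\{a,b\}$ and $\{v^*,t\}$ have surplus $0$. We claim that
\begin{equation}\label{eq:Xclosed}
N^+(u)\subseteq X\cup\{t\}\qquad\text{for all }u\in X .
\end{equation}
Indeed, let $p\in N^+(u)\setminus\{t\}$. If $p=v^*$, then $p\in X$. Otherwise $\sigma(p,t)=c(p,t)\ge1$, because $u$ dominates $p$ and $t$, and so $p\in X$.

Thus $X$ can almost replace a second sink: one root will use $t$, and the other will circulate in $X$. No vertex $y$ blocks $X$. The sink $t$ does not, because a path from a root to a vertex of $X$ exists and cannot pass through $t$. A non-sink $y$ does not, because the path of Lemma~\ref{lem:bottleneck} in $D-y$ visits $X$ just before $t$. Let $P_1,P_2$ be the disjoint paths from the roots given by Lemma~\ref{lem:menger}, where $P_i$ meets $X$ only in its last vertex $p_i$. Write $N^+(v^*)=\{t,y\}$; then $y\in X$ by \eqref{eq:Xclosed}. Since $p_1\ne p_2$, we may number the paths so that $p_1\ne y$. Put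
\[
U=V(P_1)\cup\{t\},\qquad W=V(P_2)\cup(X\setminus\{p_1\}).
\]
These sets are disjoint, and each contains one root. The set $U$ is the vertex set of a path ending at $t$. In $W$, the vertices of $P_2$ before $p_2$ have their successors; a vertex of $X$ other than $v^*$ has two out-neighbors in $X$ by \eqref{eq:Xclosed}, one of which differs from $p_1$; and $v^*\to y\in X\setminus\{p_1\}$. So $(D;a,b)$ splits, a contradiction.
\end{proof}

\section{Rooted digraphs without sinks}\label{sec:nosink}

We prove Theorem~\ref{thm:nosink}, and with it Theorem~\ref{thm:separate}. Let $(D;a,b)$ be a counterexample with as few vertices as possible. By (F5) we may delete arcs until all out-degrees are exactly $3$, and then replace an arc leaving $a$ by $a\to b$ and an arc leaving $b$ by $b\to a$ where these are missing. So all out-degrees are $3$, and $\{a,b\}$ is a digon. By (F2) and minimality, every vertex is reachable. Let $V_0=V\setminus\{a,b\}$.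

\subsection{Reductions and the surplus budget}

\begin{lemma}\label{lem:B}
\begin{enumerate}
\item[(B1)] No vertex dominates both roots.
\item[(B2)] The only digon containing a root is $\{a,b\}$.
\item[(B3)] If $u\to w$ and $w\not\to u$, then $c(u,w)\ge1$.
\item[(B4)] If $\{u,w\}\ne\{a,b\}$ is a digon, then $c(u,w)\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) Suppose $z\to a$ and $z\to b$. Making $z$ a sink gives an admissible rooted digraph, since $z$ is reachable. By Theorem~\ref{thm:sink} it is split by some $U\ni a$ and $W\ni b$. These sets are friendly in $D$, since $z\to a$ serves if $z\in U$ and $z\to b$ serves if $z\in W$.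

(B2) If $\{a,u\}$ is a digon with $u\ne b$, then $\{a,u\}$ and $V\setminus\{a,u\}$ split $(D;a,b)$ by (F3). The same holds for $b$.

(B3) Here $\{u,w\}\ne\{a,b\}$. If $c(u,w)=0$, then $D/uw$ has all out-degrees $3$ and splits by minimality; apply Lemma~\ref{lem:contract}(c).

(B4) In $D/uw$ the vertex $w$ is a sink, and it is reachable by Lemma~\ref{lem:contract}(b) applied to a path from a root to its first vertex in $\{u,w\}$. If $c(u,w)\le1$, at most one vertex has out-degree $2$, and it dominates $w$. So $D/uw$ is admissible and splits by Theorem~\ref{thm:sink}; apply Lemma~\ref{lem:contract}(c).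
\end{proof}

By (B1), $s(a,b)=-2$. By (B3) and (B4), $s\ge0$ for all other pairs, and by \eqref{eq:total} their total surplus is exactly $2$. To see where these two units lie, we localize the count at a vertex $w$. Each in-neighbor of $w$ has two further out-neighbors, so $\sum_{u\ne w}c(u,w)=2d^-(w)$, while $\sum_{u\ne w}\sigma(u,w)=d^-(w)+3$. Therefore
\begin{equation}\label{eq:local}
d^-(w)-3=\sum_{u\ne w}s(u,w).
\end{equation}
For $w=a$ the left side is $|N^-(a)\cap V_0|-2$, because $b\to a$, and the right side is $-2+\sum_{u\in V_0}s(u,a)$. The same holds for $b$, so
\begin{equation}\label{eq:budget}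
|N^-(a)\cap V_0|=\sum_{u\in V_0}s(u,a),\qquad |N^-(b)\cap V_0|=\sum_{u\in V_0}s(u,b).
\end{equation}
Each arc from $V_0$ into a root thus costs one unit of surplus, and at most two such arcs exist. We show that two such arcs are forced. Then the budget is spent at the roots, the rest of the digraph is rigid, and we can read off its structure. The sets $N^+(a)\setminus\{b\}$ and $N^+(b)\setminus\{a\}$ are two-element subsets of $V_0$, and we distinguish whether they are equal.

\subsection{The roots have different out-neighbors in $V_0$}

Call a vertex of $V_0$ \emph{private to $a$} if it is dominated by $a$ and not by $b$, and \emph{private to $b$} if it is dominated by $b$ and not by $a$. In the present case both kinds exist. If $p$ is private to $a$, then $p\not\to a$ by (B2), so by (B3) some vertex dominates both $a$ and $p$; it is not $b$, so it lies in $N^-(a)\cap V_0$. In the same way, a vertex private to $b$ is dominated by a vertex of $N^-(b)\cap V_0$. Both sets are therefore nonempty, and by \eqref{eq:budget} each has exactly one element and all pairs inside $V_0$ have surplus $0$. Write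
\[
N^-(a)=\{b,z\},\qquad N^-(b)=\{a,y\},\qquad y,z\in V_0 .
\]
Then $z$ dominates every vertex private to $a$, $y$ dominates every vertex private to $b$, and $y\ne z$ by (B1).

We have $z\to a$ and, by (B2), $a\not\to z$. By (B3) a vertex of $N^-(a)=\{b,z\}$ dominates $z$, so $b\to z$. Thus $z$ is private to $b$, and $y\to z$. Exchanging the roles of $a,z$ and $b,y$, we get $a\to y$, $b\not\to y$ and $z\to y$. So $\{y,z\}$ is a digon, and $c(y,z)\ge2$ by (B4).

On the other hand, $y$ has too few in-neighbors for this. We have $\sigma(a,y)=1$, as $a\to y$ and $y\notin N^-(a)$, and $c(a,y)=|\{b,z\}\cap N^-(y)|=1$. We have $\sigma(b,y)=1$, as $y\to b$ and $b\not\to y$, and $c(b,y)=|\{a,y\}\cap N^-(y)|=1$. So every pair containing $y$ has surplus $0$, and $d^-(y)=3$ by \eqref{eq:local}. Write $N^-(y)=\{a,z,q\}$. Neither $a$ nor $z$ dominates $z$, so $c(y,z)\le1$, a contradiction.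

\subsection{The roots have the same out-neighbors in $V_0$}

Let $N^+(a)=\{b,x_1,y_1\}$ and $N^+(b)=\{a,x_1,y_1\}$. This is how Example~\ref{ex:doubled} begins, and we shall see the layers continue until they run into the in-neighbors of a root.

\subsubsection*{Where the surplus lies}
By (B2), $x_1$ and $y_1$ dominate neither root. If no arc goes from $V_0$ to a root, then $V_0$ is closed, $(D[V_0];x_1,y_1)$ is split by some $U'\ni x_1$ and $W'\ni y_1$ by minimality, and $U'\cup\{a\}$ and $W'\cup\{b\}$ split $(D;a,b)$. So such an arc exists, and by the symmetry between the roots we may assume that $Z=N^-(a)\cap V_0$ is nonempty. Note that $x_1,y_1\notin Z$. For $u\in Z$ we have $a\not\to u$ by (B2), so by (B3) some vertex of $N^-(a)=\{b\}\cup Z$ dominates $u$, and it is not $b$ because $u\notin\{a,x_1,y_1\}$. Thus every vertex of $Z$ has an in-neighbor in $Z$, and $|Z|\ge2$. By \eqref{eq:budget}, $|Z|=2$, so $Z=\{z,z'\}$ is a digon, and the whole surplus lies on pairs containing $a$: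
\begin{equation}\label{eq:case2}
N^-(a)=\{b,z,z'\},\qquad N^-(b)=\{a\},\qquad s(p,q)=0\ \text{ whenever }a\notin\{p,q\}.
\end{equation}

\subsubsection*{In-degrees}
For $v\in V_0$, \eqref{eq:local} and \eqref{eq:case2} give $d^-(v)=3+s(a,v)$. Let $v\in V_0\setminus Z$, and let $\varepsilon=1$ if $v\in\{x_1,y_1\}$ and $\varepsilon=0$ otherwise. Since $v\not\to a$ we have $\sigma(a,v)=\varepsilon$, and $c(a,v)=|\{b,z,z'\}\cap N^-(v)|=\varepsilon+|Z\cap N^-(v)|$. So $s(a,v)=|Z\cap N^-(v)|$, that is,
\begin{equation}\label{eq:inoutZ}
|N^-(v)\setminus Z|=3\qquad(v\in V_0\setminus Z).
\end{equation}
Also $\sigma(a,z)=1$, and $c(a,z)=1$ because $z'\to z$ and $b\not\to z$; the same computation applies to $z'$. Hence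
\begin{equation}\label{eq:inZ}
d^-(z)=d^-(z')=3.
\end{equation}

\subsubsection*{Layers}
A \emph{chain of length $i$} is a sequence of pairwise disjoint digons $L_0=\{a,b\},L_1,\dots,L_i$ with $L_1,\dots,L_i\subseteq V_0\setminus Z$, such that for $j<i$ both vertices of $L_j$ dominate both vertices of $L_{j+1}$. A chain of length $1$ exists with $L_1=\{x_1,y_1\}$: both roots dominate this pair, so $c(x_1,y_1)\ge2$, and surplus $0$ forces $\sigma(x_1,y_1)=2$. Fix a chain of maximum length $i\ge1$. Let $L=L_0\cup\dots\cup L_i$ and $M=V\setminus(L\cup Z)$, and write $L_i=\{x,y\}$. Note that any choice of one vertex from each of $L_0,\dots,L_i$, in this order, is a path.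

For $v\in L_j$ with $1\le j\le i$, the two vertices of $L_{j-1}$ and the partner of $v$ in $L_j$ are three in-neighbors outside $Z$, so by \eqref{eq:inoutZ}
\begin{equation}\label{eq:layerin}
N^-(v)\setminus Z=L_{j-1}\cup(L_j\setminus\{v\}).
\end{equation}
Together with \eqref{eq:case2}, this lists all arcs that enter $L$ from outside $Z$. In particular,
\begin{equation}\label{eq:forward}
N^+(m)\subseteq M\cup Z\ \ (m\in M),\qquad N^+(x)\setminus\{y\}\subseteq M\cup Z,\qquad N^+(y)\setminus\{x\}\subseteq M\cup Z .
\end{equation}
Since $|Z|=2<3$, the first inclusion shows that $M$ is friendly.

\subsubsection*{The last layer has common out-neighbors}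
We claim that $N^+(x)\setminus\{y\}=N^+(y)\setminus\{x\}$. Both sets have two elements, so otherwise there is $p\in N^+(x)\setminus\{y\}$ with $y\not\to p$. Now $x$ dominates $y$ and $p$, so $c(y,p)\ge1$; the pair has surplus $0$, since $p\in M\cup Z$ and $y$ differ from $a$; hence $p\to y$. By \eqref{eq:forward}, vertices of $M$ do not dominate $y$, so $p\in Z$, say $p=z$. Label $L_j=\{\ell_j,\ell_j'\}$ arbitrarily for $1\le j<i$ and put
\[
U=\{a,\ell_1,\dots,\ell_{i-1},x,z\},\qquad W=\{b,\ell_1',\dots,\ell_{i-1}',y\}\cup M .
\]
These sets are disjoint. The set $U$ carries the cycle $a\to\ell_1\to\dots\to\ell_{i-1}\to x\to z\to a$. In $W$ we have the path $b\to\ell_1'\to\dots\to\ell'_{i-1}\to y$; the vertex $y$ has two out-neighbors in $(M\cup Z)\setminus\{z\}=M\cup\{z'\}$, hence one in $M$; and $M$ is friendly. So $(D;a,b)$ splits, which proves the claim.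

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=6.5mm}]
\node (a) at (0,1.6) {$a$};   \node (b) at (0,0) {$b$};
\node (p) at (2,1.6) {$\ell_1$}; \node (q) at (2,0) {$\ell_1'$};
\node (r) at (4,1.6) {$\ell_2$}; \node (s) at (4,0) {$\ell_2'$};
\node (z) at (6,1.6) {$z$};   \node (w) at (6,0) {$z'$};
\draw[<->] (a)--(b); \draw[<->] (p)--(q); \draw[<->] (r)--(s); \draw[<->] (z)--(w);
\draw[->,very thick] (a)--(p); \draw[->,very thick] (p)--(r); \draw[->,very thick] (r)--(z);
\draw[->,very thick] (z) to[bend right=28] (a);
\draw[->] (b)--(q); \draw[->] (q)--(s); \draw[->] (s)--(w);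
\draw[->] (a)--(q); \draw[->] (b)--(p); \draw[->] (p)--(s);
\draw[->] (q)--(r); \draw[->] (r)--(w); \draw[->] (s)--(z);
\draw[->] (w) .. controls (4,-2) and (-4,-1.5) .. (a);
\end{tikzpicture}
\caption{A chain of digons $\{a,b\},\{\ell_1,\ell_1'\},\{\ell_2,\ell_2'\}$ that ends in the digon $\{z,z'\}$ of in-neighbors of $a$. Both vertices of each of the first three columns dominate both vertices of the next column. The third out-neighbors of $z$ and $z'$ are not drawn. The thick arcs form a cycle through $a$; the bottom row is a path from $b$ to $z'$ disjoint from it.}
\label{fig:layers}
\end{figure}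

\subsubsection*{Closing the chain}
Write $N^+(x)=\{y,p,q\}$ and $N^+(y)=\{x,p,q\}$ with $p,q\in M\cup Z$. Then $c(p,q)\ge2$ and $s(p,q)=0$, so $\{p,q\}$ is a digon. If $p,q\in M$, then $L_{i+1}=\{p,q\}$ extends the chain, contrary to the choice of $i$. So one of them lies in $Z$, say $p=z$. Then $x,y,z',q$ all dominate $z$, and $q\ne x,y$, so \eqref{eq:inZ} forces $q=z'$. Thus $\{p,q\}=Z$, and by \eqref{eq:inZ} again
\[
N^-(z)=\{x,y,z'\},\qquad N^-(z')=\{x,y,z\};
\]
see Figure~\ref{fig:layers}. Unlike in Example~\ref{ex:doubled}, $z'$ does not dominate $b$, so the second cycle need not close at $b$; instead we make room for the remaining out-neighbor of $z'$. Write $N^+(z')=\{a,z,g\}$. Since $N^-(b)=\{a\}$, we have $g\in L_1\cup\dots\cup L_i\cup M$. Label $L_j=\{\ell_j,\ell_j'\}$ for $1\le j\le i$ so that $g=\ell_j'$ if $g\in L_j$, and put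
\[
U=\{a,\ell_1,\dots,\ell_i,z\},\qquad W=\{b,\ell_1',\dots,\ell_i',z'\}\cup M .
\]
These sets are disjoint. The set $U$ carries the cycle $a\to\ell_1\to\dots\to\ell_i\to z\to a$. In $W$ we have $b\to\ell_1'\to\dots\to\ell_i'\to z'\to g\in W$, and $M$ is friendly. So $(D;a,b)$ splits. This final contradiction proves Theorem~\ref{thm:nosink}, and Theorem~\ref{thm:separate} follows. \qed

\section{Counting friendly partitions}\label{sec:count}

Part (iii) of Theorem~\ref{thm:count} is Example~\ref{ex:small}, and the last sentence of the theorem follows from (i) and (iii).

\begin{proof}[Proof of Theorem~\ref{thm:count}(i)]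
Let $G$ have $n$ vertices and all out-degrees equal to $d\ge3$. Let $\mathcal F$ be the set of friendly partitions of $G$ into exactly two parts, and label the parts of each by $0$ and $1$. Every vertex receives a vector in $\{0,1\}^{\mathcal F}$, and distinct vertices receive distinct vectors by Theorem~\ref{thm:separate}. So $n\le2^{|\mathcal F|}$, that is, $|\mathcal F|\ge\lceil\log_2n\rceil$.
\end{proof}

The linear bound uses the dichotomy of the earlier sections once more. If some arc $u\to w$ can be contracted without loss of out-degree, then the partitions of the smaller digraph lift to partitions that keep $u$ and $w$ together, and Theorem~\ref{thm:separate} supplies one more. If no arc can be contracted, then every in-neighborhood contains a cycle, and many of these cycles are disjoint. For this we use Tur\'an's theorem in the following form: an undirected graph with $n$ vertices and $m$ edges has an independent set (a set of pairwise non-adjacent vertices) of size at least $n^2/(n+2m)$.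

\begin{lemma}\label{lem:recursion}
Let $f(n)=t(3,n)$. For $n\ge5$,
\[
f(n)\ \ge\ \min\bigl\{f(n-1)+1,\ 2^{\lceil n/7\rceil-1}-1\bigr\}.
\]
\end{lemma}

\begin{proof}
Let $G=(V,E)$ have $n\ge5$ vertices, all of out-degree $3$.

Suppose first that $c(u,w)=0$ for some arc $u\to w$. If $w\not\to u$, let $G'=G/uw$. If $w\to u$, let $G'$ be obtained from $G/uw$ by giving the sink $w$ three arbitrary out-neighbors in $V\setminus\{u,w\}$, which is possible since $n-2\ge3$. In both cases $G'$ has $n-1$ vertices, all of out-degree $3$ by Lemma~\ref{lem:contract}(a). Every part of a friendly partition of $G'$ is a friendly set of $G/uw$, since the added arcs leave a sink of $G/uw$. By Lemma~\ref{lem:contract}(c), adding $u$ to the part of $w$ yields a friendly partition of $G$. This map is injective, it preserves the number of parts, and its images have $u$ and $w$ in the same part. By Theorem~\ref{thm:separate}, $G$ also has a friendly partition separating $u$ from $w$. So $G$ has at least $f(n-1)+1$ non-trivial friendly partitions.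

Suppose now that $c(u,w)\ge1$ for every arc $u\to w$. By Lemma~\ref{lem:incycle}, each $N^-(w)$ contains a cycle $C_w$. Define an undirected graph $H$ on $V$ by joining $w$ and $w'$ when $N^-(w)\cap N^-(w')\ne\emptyset$. Such a pair lies in $N^+(z)$ for some $z$, and each $z$ accounts for $\binom32=3$ pairs, so $H$ has at most $3n$ edges. By Tur\'an's theorem $H$ has an independent set $I$ with $|I|\ge n^2/(7n)$, so $q=|I|\ge\lceil n/7\rceil$. The cycles $C_w$, $w\in I$, are pairwise disjoint. There are $2^{q-1}-1$ ways to divide them into two nonempty groups. By Lemma~\ref{lem:extend}, each division extends to a friendly partition into two parts with one group in each part, and the partition determines the division. So $G$ has at least $2^{q-1}-1$ non-trivial friendly partitions.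
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:count}(ii)]
Let $G$ have $n$ vertices and all out-degrees equal to $d\ge3$. Keep three arcs leaving each vertex; friendly partitions of the resulting digraph are friendly for $G$. Hence $t(d,n)\ge f(n)$, and it suffices to prove $f(n)\ge n-21$ for $n\ge4$, which we do by induction on $n$. For $4\le n\le22$ we have $f(n)\ge1\ge n-21$ by part (i). Let $n\ge23$ and $q=\lceil n/7\rceil\ge4$. Then $2^{q-1}-1\ge7q-21$: both sides equal $7$ at $q=4$, and increasing $q$ by one adds $2^{q-1}\ge8$ to the left side and $7$ to the right. As $7q\ge n$, this gives $2^{q-1}-1\ge n-21$. By induction $f(n-1)+1\ge n-21$, and Lemma~\ref{lem:recursion} completes the step.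
\end{proof}

\begin{thebibliography}{9}
\bibitem{MMS}
Josef Mina\v{r}\'ik, Shay Moran, Michael Skotnica,
\emph{How Expressive Are Friendly School Partitions?},
arXiv:2203.10772 (2022).
\end{thebibliography}
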